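\title{The exact codegree threshold for spanning unions of loose cycles in $3$-graphs}

\begin{abstract}
Let $\mathcal C$ be a vertex-disjoint union of $3$-uniform loose cycles with $n$ vertices in total, $k$ of the cycles having odd length. We prove that for large $n$ every $n$-vertex $3$-graph with minimum codegree at least $(n+2k)/4$ contains $\mathcal C$. This confirms a conjecture from a paper of Cheng, Rao, Wang and Zhao, and the bound is best possible for every $\mathcal C$. If the degenerate cycle $C_4$, two triples sharing two vertices, is admitted as a loose cycle, the threshold remains $(n+2k)/4$ with exactly one exception: for $C_4$-factors with $8\mid n$ it is $n/4+1$.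
\end{abstract}

\section{Introduction}

A \emph{$3$-graph} $\mathcal H$ consists of a finite vertex set and a set of $3$-element subsets of it, the \emph{edges}. The \emph{codegree} of two distinct vertices is the number of edges containing both, and the \emph{minimum codegree} $\delta_2(\mathcal H)$ is the smallest codegree of a pair. It measures how freely an arbitrary pair of vertices can be completed to an edge.

A \emph{loose cycle} $C_t$ is a $3$-graph on $t$ vertices that can be arranged cyclically so that each edge consists of three consecutive vertices and any two consecutive edges share exactly one vertex. Its \emph{length} $\ell$ is its number of edges, and $t=2\ell$. We write the vertices of $C_{2\ell}$ as \emph{joints} $J_0,\dots,J_{\ell-1}$ and \emph{middles} $M_0,\dots,M_{\ell-1}$, and its edges as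
\[
E_i=\{J_i,M_i,J_{i+1}\}\qquad(\text{indices modulo }\ell).
\]
A joint lies in two edges and a middle in one. For $\ell=2$ these formulas give two triples that share both joints, so the definition forces $\ell\ge3$, that is, $t\ge6$. Some authors admit the degenerate cycle $C_4$ (two triples sharing two vertices, $\ell=2$). We treat both readings.

Let $\mathcal C$ be a vertex-disjoint union of loose cycles $C_{n_1},\dots,C_{n_r}$ with $n_i=2\ell_i$ and $\sum_i n_i=n$. Which minimum codegree forces an $n$-vertex $3$-graph to contain $\mathcal C$, necessarily as a spanning subhypergraph? A natural guess comes from vertex covers, that is, sets of vertices meeting every edge. Each vertex of $C_{2\ell}$ lies in at most two of the $\ell$ edges, so a cover has at least $\lceil\ell/2\rceil$ vertices. This is attained by $J_1,J_3,\dots,J_{\ell-1}$ for even $\ell$ and by $J_1,J_3,\dots,J_{\ell-2},M_{\ell-1}$ for odd $\ell$. If $k$ of the cycles have odd length, the smallest cover of $\mathcal C$ therefore has size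
\[
m:=\sum_{i=1}^r\Big\lceil\frac{\ell_i}2\Big\rceil=\frac n4+\frac k2=\frac{n+2k}4 .
\]
For a single spanning cycle this is $\lceil n/4\rceil$, for a union of copies of $C_8$ it is $n/4$, and for a union of copies of $C_6$ it is $n/3$. A $3$-graph all of whose edges meet a fixed set of $m-1$ vertices cannot contain $\mathcal C$, and such a $3$-graph can have minimum codegree $m-1$. So codegree $m$ is necessary, and one may guess that it suffices. Asymptotically this is known: for every $\eta>0$ and all sufficiently large $n$, the condition $\delta_2(\mathcal H)\ge(n+2k)/4+\eta n$ forces $\mathcal C$. The exact statement is the following conjecture from~\cite{CRWZ}.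

\begin{quote}
\textbf{Conjecture.} There is $n_0$ such that the following holds for all $n\ge n_0$. Let $\mathcal C$ consist of vertex-disjoint loose cycles $C_{n_1},\dots,C_{n_r}$ with $\sum_in_i=n$, of which $k$ have odd length. Every $n$-vertex $3$-graph $\mathcal H$ with $\delta_2(\mathcal H)\ge(n+2k)/4$ contains $\mathcal C$ as a spanning subhypergraph.
\end{quote}

Our first theorem proves the conjecture for loose cycles as defined above. The proof does not use the asymptotic result.

\begin{theorem}\label{thm:main}
There is $n_0$ such that the following holds for all $n\ge n_0$. If all $n_i\ge6$ and $\mathcal H$ is an $n$-vertex $3$-graph with $\delta_2(\mathcal H)\ge m=(n+2k)/4$, then $\mathcal H$ contains $\mathcal C$.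
\end{theorem}

The second theorem admits $C_4$ and determines the threshold in every case. Let $\delta^*(\mathcal C)$ be the least $d$ such that every $n$-vertex $3$-graph $\mathcal H$ with $\delta_2(\mathcal H)\ge d$ contains $\mathcal C$.

\begin{theorem}\label{thm:sharp}
There is $n_0$ such that the following holds for all $n\ge n_0$ and all even $n_i\ge4$ with $\sum_in_i=n$. We have $\delta^*(\mathcal C)=m$, except that $\delta^*(\mathcal C)=m+1$ when all $n_i=4$ and $8\mid n$.
\end{theorem}

Thus the bound in Theorem~\ref{thm:main} is best possible for every $\mathcal C$; and if $C_4$ is admitted as a loose cycle, the conjecture read that way is false, and it fails exactly for $C_4$-factors with $8\mid n$. We call the case ``all $n_i=4$ and $8\mid n$'' the \emph{exceptional case}.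

\section{Two obstructions and an example on eight vertices}\label{sec:lower}

A \emph{Steiner triple system} on a set $B$ is a family of triples, called blocks, such that every pair of points of $B$ lies in exactly one block. By Kirkman's theorem such a system exists whenever $|B|\equiv1\pmod 6$.

\begin{proposition}\label{prop:lower}
Let all $n_i\ge4$ be even. Then $\delta^*(\mathcal C)\ge m$, and $\delta^*(\mathcal C)\ge m+1$ in the exceptional case.
\end{proposition}

\begin{proof}
Split an $n$-element set into $A$ and $B$ with $|A|=m-1$, and let $\mathcal H$ consist of all triples meeting $A$. Pairs inside $B$ have codegree $m-1$ and all other pairs have codegree $n-2$, so $\delta_2(\mathcal H)=m-1$. In a copy of $\mathcal C$ in $\mathcal H$ the set $A$ would be a cover with fewer than $m$ vertices, and there is none.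

In the exceptional case $k=0$ and $m=n/4$ is even, so $|B|=3m+1\equiv1\pmod6$. Add to $\mathcal H$ the blocks of a Steiner triple system on $B$. Pairs inside $B$ now have codegree $(m-1)+1=m$, so $\delta_2(\mathcal H)=m$. Of $m$ vertex-disjoint copies of $C_4$, one would avoid $A$; its two edges would be blocks sharing two points, which is impossible.
\end{proof}

The smallest instance of the second construction shows why it defeats $C_4$-factors and why it is harmless for longer cycles.

\begin{example}\label{ex:fano}
Let $n=8$, $A=\{a\}$, $B=\{1,\dots,7\}$, and let $\mathcal H$ consist of all triples containing $a$ and the seven blocks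
\[
123,\quad145,\quad167,\quad246,\quad257,\quad347,\quad356,
\]
which contain each of the $21$ pairs of $B$ once. Then $\delta_2(\mathcal H)=2$. Both for $C_8$ and for two disjoint copies of $C_4$ we have $m=2$. By the proof above, $\mathcal H$ does not contain two disjoint copies of $C_4$. But it contains $C_8$: take the joints $J_0,J_1,J_2,J_3=2,1,5,a$ and the middles $M_0,M_1,M_2,M_3=3,4,6,7$, so that the edges are $231$, $145$, $56a$, $a72$.
\end{example}

In the example the cover $\{J_1,J_3\}$ of $C_8$ asks for two vertices of $A$, and there is only one. The two blocks $123$ and $145$ make up for the missing vertex: they carry the two edges through $J_1$, and $J_1$ moves into $B$. Call two edges sharing exactly one vertex a \emph{cherry}. A cherry inside $B$ saves one vertex of $A$ in any cycle of length at least $4$. In $C_6$, with cover $\{J_1,M_2\}$, a single edge inside $B$ carrying $E_2$ saves $M_2$. In $C_4$ the cover is one vertex, and saving it means finding the whole $C_4$ inside $B$.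

This is the exact part of the whole proof. If $\delta_2(\mathcal H)\ge m$ and $|A|=m-j$ with $j\ge1$, every pair in $B$ has at least $j$ neighbors in $B$, and we need $j$ disjoint savings. A large set $B$ in which every pair lies in an edge cannot avoid cherries (Lemma~\ref{lem:cherries}). It can avoid $C_4$ only by carrying a Steiner triple system, and that requires $|B|$ to be odd (Lemma~\ref{lem:savingsC4}).

\section{Conventions and plan of the upper bound}\label{sec:plan}

From now on $\mathcal H$ is a $3$-graph on a set $V$ of $n$ vertices, and all $\ell_i\ge2$ unless more is assumed. We write $uvw$ for the triple $\{u,v,w\}$, $N(uv)$ for the set of $w$ with $uvw\in\mathcal H$, and $\mathcal H_v$ for the \emph{link graph} of $v$, the graph on $V\setminus\{v\}$ whose edges are the pairs $uw$ with $uvw\in\mathcal H$. For $X\subseteq V$, $\mathcal H[X]$ and $\mathcal H_v[X]$ are the induced subgraphs, and $e(\cdot)$ counts edges. Vertices of $\mathcal C$ are called \emph{positions}, to distinguish them from the vertices of $\mathcal H$. An \emph{embedding} of a subgraph of $\mathcal C$ is an injective map from its positions to $V$ that sends edges to edges.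

Put $\lambda:=m/n$. Since $\frac14\le\lceil\ell/2\rceil/(2\ell)\le\frac13$ for $\ell\ge2$, we have $\lambda\in[\frac14,\frac13]$; in particular $m\ge n/4$. Cycles of odd length have at least $6$ vertices, so $k\le n/6$. Fix
\[
\beta=10^{-8},\qquad\alpha=\beta^3 .
\]
Throughout, $n$ is sufficiently large. How large depends only on the constants named in the statements, never on $\mathcal C$ or $\mathcal H$.

\begin{definition}\label{def:extremal}
$\mathcal H$ is \emph{extremal} (for $\mathcal C$) if some $B_0\subseteq V$ has $|B_0|\ge(1-\lambda-\alpha)n$ and $e(\mathcal H[B_0])\le\alpha n^3$.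
\end{definition}

An extremal $3$-graph resembles the constructions of Section~\ref{sec:lower}: almost all edges meet a set of about $m$ vertices. The two cases are handled by different methods.

\emph{$\mathcal H$ is not extremal.} We delete a few middles of $\mathcal C$ so that only pieces of bounded size remain. Regularity and a fractional tiling embed all but a small fraction of the pieces; the only obstruction to the tiling turns out to be extremality (Section~\ref{sec:almost}). The joints that are left over can be put on arbitrary unused vertices. What remains is a small set of \emph{holes}, middles whose two joints already sit on some vertices $u,v$, and equally many unused vertices $x$. There is no reason why $x\in N(uv)$. So a small part of $\mathcal C$ is embedded first, in such a way that it can take in any $x$ and release in exchange a vertex $z\in N(uv)$ (Section~\ref{sec:absorb}). The device for this lives on two-edge loose paths, which $C_4$ does not contain; if most of $\mathcal C$ consists of copies of $C_4$, another device is needed (Section~\ref{sec:C4}).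

\emph{$\mathcal H$ is extremal.} Here $V$ splits into $A$ and $B$ with $|A|$ close to $m$, and almost all triples with one vertex in $A$ and two in $B$ are edges. We embed $\mathcal C$ so that almost every edge has this form, after correcting the size of $A$ by savings as in Example~\ref{ex:fano} (Section~\ref{sec:extremal}).

Theorem~\ref{thm:main} is proved at the end of Section~\ref{sec:extremal} and Theorem~\ref{thm:sharp} at the end of Section~\ref{sec:C4}.

\section{Embedding almost all of $\mathcal C$}\label{sec:almost}

\subsection{Cutting long cycles}\label{ss:cut}

The embedding tool that comes with regularity applies to $3$-graphs of bounded size, so long cycles are cut first. We cut by deleting middles, because a deleted middle lies in one edge only and can later be restored using a single codegree.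

Let $L\ge3$ be an integer. In a cycle of length $\ell>2L$ write $\ell=g(L+1)+\rho$ with $g\ge1$ and $0\le\rho\le L$. Choose $g$ \emph{cut edges} so that, going around the cycle, consecutive cut edges are separated by $L$ edges, except once by $L+\rho$ edges; the total is $(g-1)(L+1)+(L+\rho+1)=\ell$. Let $D_0$ be the set of middles of all cut edges. Delete $D_0$ and the cut edges, and call the components of what remains the \emph{pieces}. A piece is either a cycle of length at most $2L$ or a \emph{loose path} with $e\in[L,2L]$ edges, which has $e+1$ joints, including its two \emph{ends}, and $e$ middles. The joints of a cut edge are ends of path pieces. Every piece has at most $5L$ positions, and there are at most $(2L-1)+(L+1)=3L$ isomorphism types of pieces. Also $|D_0|\le\sum_i\ell_i/(L+1)\le n/(2L)$, and at most $n/(4L)$ cycles are cut, since a cut cycle has more than $4L$ positions.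

\begin{lemma}[Almost embedding]\label{lem:almost}
Let $0<\tau\le\sigma\le\alpha/15$ and $L=\lceil1/\tau\rceil$, and let $n$ be large in terms of $\sigma,\tau$. Let $\delta_2(\mathcal H)\ge m$ and let $\mathcal H$ not be extremal. Let $\mathcal K_0$ be a set of pieces with at most $\sigma n$ positions in total, and let $Q\subseteq V$ have exactly as many elements as $\mathcal K_0$ has positions. Then the pieces outside $\mathcal K_0$, except some with at most $\tau n/2$ positions in total, can be embedded vertex-disjointly into $\mathcal H-Q$.
\end{lemma}

The proof occupies the rest of this section.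

\subsection{Colorings of the pieces}

The pieces will be found inside complete tripartite $3$-graphs, so each piece $K$ needs a coloring with colors $1,2,3$ in which every edge receives all three colors. Each color class is then a cover, and we keep the classes $1$ and $2$ small. Let $v_1(K),v_2(K),v_3(K)$ be the class sizes.
\begin{itemize}
\item Cycle of even length $\ell$: joints alternately $1,2$, middles $3$. The sizes are $(\frac\ell2,\frac\ell2,\ell)$.
\item Cycle of odd length $\ell$: joints $J_0,\dots,J_{\ell-2}$ alternately $1,2$, and $J_{\ell-1}$ colored $3$; then $M_{\ell-2}$ gets $1$, $M_{\ell-1}$ gets $2$, and the other $\ell-2$ middles get $3$. The sizes are $(\frac{\ell+1}2,\frac{\ell+1}2,\ell-1)$.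
\item Path with $e$ edges: joints alternately $1,2$, middles $3$. Here $v_1+v_2=e+1$ and $v_3=e$.
\end{itemize}
Put $w(K)=(v_1(K)+v_2(K))/2$ and let $|K|$ be the number of positions of $K$. The ratio $w(K)/|K|$ equals $\frac14$, $\frac{\ell+1}{4\ell}$ and $\frac{e+1}{4e+2}$ in the three cases, so it always lies in $[\frac14,\frac13]$. An uncut cycle has $w=\lceil\ell/2\rceil$. The pieces of a cut cycle contain its $\ell$ joints and have total $w=\ell/2\ge\lceil\ell/2\rceil-\frac12$. Hence
\begin{equation}\label{eq:sumw}
m-\frac n{8L}\le\sum_{K\text{ piece}}w(K)\le m .
\end{equation}

Let $\mathcal K$ be the set of pieces outside $\mathcal K_0$, let $\mathcal H'=\mathcal H-Q$ and $N=n-|Q|\ge(1-\sigma)n$. The pieces in $\mathcal K$ have $N'=N-|D_0|\ge n/2$ positions. Put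
\[
\lambda'=\frac1{N'}\sum_{K\in\mathcal K}w(K)\in\Big[\frac14,\frac13\Big].
\]
So, on average over the two small colors, the three classes occupy the fractions $\lambda',\lambda',1-2\lambda'$ of $\mathcal K$. We compare $\lambda'$ with $\lambda$. From $\lambda N'=m-\lambda|D_0|-\lambda|Q|$ we get
\[
(\lambda'-\lambda)N'=\Big(\sum_{K\text{ piece}}w(K)-m+\lambda|D_0|\Big)+\Big(\lambda|Q|-\sum_{K\in\mathcal K_0}w(K)\Big).
\]
By~\eqref{eq:sumw} and $0\le\lambda|D_0|\le n/(6L)$, the first bracket lies in $[-\frac n{8L},\frac n{6L}]$. Both terms of the second bracket lie in $[|Q|/4,|Q|/3]$, so it is at most $\sigma n/12$ in absolute value. As $1/L\le\tau\le\sigma$ and $N'\ge n/2$,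
\begin{equation}\label{eq:lambda}
|\lambda'-\lambda|\le\frac\sigma2,\qquad\text{and so}\qquad\delta_2(\mathcal H')\ge(\lambda-\sigma)n\ge\Big(\lambda'-\frac{3\sigma}2\Big)N .
\end{equation}

\subsection{A fractional tiling lemma}

Let $R$ be a $3$-graph on $[t]=\{1,\dots,t\}$; later its vertices stand for large clusters of vertices of $\mathcal H'$. A \emph{tile} $F$ is an edge of $R$ with one distinguished \emph{heavy} vertex; the other two are \emph{light}. Put $F(v)=1-2\lambda'$ if $v$ is heavy, $F(v)=\lambda'$ if $v$ is light, and $F(v)=0$ if $v$ is not in the edge, so that $\sum_vF(v)=1$. A \emph{fractional tiling} is a choice of weights $h(F)\ge0$ with $\sum_Fh(F)F(v)\le1$ for all $v$. Its \emph{value} is $\sum_Fh(F)=\sum_v\sum_Fh(F)F(v)\le t$. A tile represents a batch containing all types of pieces in the proportions in which they occur in $\mathcal K$; this is why one tile shape serves for every $\mathcal C$.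

By linear programming duality, the largest value of a fractional tiling equals the smallest value of $\sum_vy_v$ over all $y\colon[t]\to\mathbb R_{\ge0}$ with $\sum_vF(v)y_v\ge1$ for every tile $F$. The cover obstruction appears as a dual solution: if a set $X$ meets every edge, then $y=1/\lambda'$ on $X$ and $y=0$ elsewhere is feasible, because $1-2\lambda'\ge\lambda'$, and its value $|X|/\lambda'$ is below $t$ when $|X|<\lambda't$. The next lemma says that under a codegree condition every cheap dual solution yields such a cover.

\begin{lemma}\label{lem:tiling}
Let $\lambda'\in[\frac14,\frac13]$, $0<\theta<\frac12$, $\xi>0$ and $t\ge3/\theta$. Let $R$ be a $3$-graph on $[t]$ in which fewer than $\theta^2t^2/3$ pairs have codegree below $(\lambda'-\xi)t$. Then $R$ has a fractional tiling of value at least $(1-2\theta)t$, or some set of at least $(1-\lambda'-4\xi)t$ vertices contains no edge of $R$.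
\end{lemma}

\begin{proof}
Suppose there is no such tiling, and let $y$ be a dual solution with $\sum_vy_v<(1-2\theta)t$. We look for a pair of large codegree on which $y$ is small; its neighbors must then be expensive. Let $I$ be a set of $\lceil\theta t\rceil\le2\theta t$ vertices with the smallest values of $y$, and let $y^*=\max_Iy$, so that $y\ge y^*$ outside $I$. If $y^*\ge1$, then $\sum_vy_v\ge t-|I|\ge(1-2\theta)t$, which is false; so $y^*<1$. Since $\theta t\ge3$, we have $\binom{|I|}2\ge\theta t(\theta t-1)/2\ge\theta^2t^2/3$, so $I$ contains a pair $uv$ whose neighborhood $N'_R$ in $R$ has at least $(\lambda'-\xi)t$ elements.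

Normalize by $z_w=(y_w-y^*)/(1-y^*)$. Then $z\ge0$ outside $I$, $z\le0$ on $I$, and $z_w\ge1$ if and only if $y_w\ge1$. For $w\in N'_R$, the tile on $uvw$ with heavy vertex $u$ gives
\[
\lambda'y_w\ge1-\lambda'y_v-(1-2\lambda')y_u\ge1-(1-\lambda')y^*,
\]
that is, $\lambda'(y_w-y^*)\ge1-y^*$, or $z_w\ge1/\lambda'$. In particular $N'_R\cap I=\emptyset$. On the other hand
\[
(1-y^*)\sum_{w\notin I}z_w\le\sum_vy_v-(t-|I|)y^*<(1-2\theta)t-ty^*+|I|\le(1-y^*)t,
\]
so $\sum_{w\notin I}z_w<t$. It follows that $|N'_R|<\lambda't$ and that
\[
\sum_{w\notin I\cup N'_R}z_w<t-\frac{|N'_R|}{\lambda'}\le\frac{\xi t}{\lambda'}\le4\xi t .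
\]
The set $X=\{w:y_w\ge1\}$ is disjoint from $I$, and it has fewer than $4\xi t$ elements outside $N'_R$. Hence $|X|\le(\lambda'+4\xi)t$. An edge avoiding $X$ would give a tile with $\sum_vF(v)y_v<\sum_vF(v)=1$. So $[t]\setminus X$ contains no edge.
\end{proof}

\subsection{Regularity}

For disjoint nonempty vertex sets $X_1,X_2,X_3$ let $d(X_1,X_2,X_3)$ be the number of edges with one vertex in each set, divided by $|X_1||X_2||X_3|$. A triple $(V_i,V_j,V_k)$ of disjoint sets of size $s$ is \emph{$\varepsilon$-regular} if $|d(X_1,X_2,X_3)-d(V_i,V_j,V_k)|\le\varepsilon$ whenever $X_1,X_2,X_3$ are subsets of the three sets of size at least $\varepsilon s$. We use two standard results.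

\emph{Weak regularity lemma for $3$-graphs} (Chung, 1991). For all $\varepsilon>0$ and $t_0$ there is $t_1$ such that the vertex set of every $3$-graph on a sufficiently large number $N$ of vertices has a partition $V_0\cup V_1\cup\dots\cup V_t$ with $t_0\le t\le t_1$, $|V_0|\le\varepsilon N$, $|V_1|=\dots=|V_t|=s$, in which all but $\varepsilon\binom t3$ triples of \emph{clusters} $V_i$ $(i\ge1)$ are $\varepsilon$-regular.

\emph{Erd\H os' theorem} (1964). For fixed $d>0$ and $q$, every tripartite $3$-graph with three parts of equal, sufficiently large size and density at least $d$ contains the complete tripartite $3$-graph $K_{q,q,q}$. The three classes of such a copy lie in the three different parts: two vertices $y,z$ from two of the classes determine the part that contains the whole third class.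

Choose $\varepsilon>0$ small and $t_0$ large so that, with $\theta:=2\varepsilon^{1/4}$,
\[
3\theta\le\frac\tau2,\qquad\varepsilon+\sqrt\varepsilon+\frac2{t_0}\le\frac\sigma2,\qquad t_0\ge\frac3\theta ,
\]
and apply the regularity lemma to $\mathcal H'$. Then $(1-\varepsilon)N/t\le s\le N/t$. Let $R$ be the $3$-graph on $[t]$ whose edges are the $\varepsilon$-regular triples of density at least $\sigma$.

The codegree condition passes to most pairs of $R$. Call a pair $ij$ \emph{bad} if it lies in more than $\sqrt\varepsilon\,t$ irregular triples. Each irregular triple contains three pairs, so there are at most $3\varepsilon\binom t3/(\sqrt\varepsilon\,t)\le\sqrt\varepsilon\,t^2/2=\theta^2t^2/8$ bad pairs. For a pair $ij$ that is not bad, sum the codegrees in $\mathcal H'$ over the $s^2$ pairs in $V_i\times V_j$ and sort by the location of the third vertex. The set $V_0$ contributes at most $\varepsilon Ns^2$, the set $V_i\cup V_j$ at most $2s^3$, clusters forming an irregular triple at most $\sqrt\varepsilon\,ts^3$, clusters forming a triple of density below $\sigma$ at most $\sigma ts^3$, and each neighbor of $ij$ in $R$ at most $s^3$. Dividing by $s^3$ and using $N/s\ge t$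 and~\eqref{eq:lambda}, the codegree of $ij$ in $R$ is at least
\[
\Big(\frac{\delta_2(\mathcal H')}N-\varepsilon\Big)t-2-\sqrt\varepsilon\,t-\sigma t\ge\Big(\lambda'-\frac{3\sigma}2-\frac\sigma2-\sigma\Big)t=(\lambda'-3\sigma)t .
\]

Apply Lemma~\ref{lem:tiling} with $\xi=3\sigma$. Suppose it gives a set $B_R$ of at least $(1-\lambda'-12\sigma)t$ indices containing no edge of $R$, and let $B_0=\bigcup_{i\in B_R}V_i$. Then, by~\eqref{eq:lambda} and $\varepsilon\le\sigma/2$,
\[
|B_0|\ge(1-\lambda'-12\sigma)(1-\varepsilon)(1-\sigma)n\ge(1-\lambda-14\sigma)n\ge(1-\lambda-\alpha)n .
\]
An edge of $\mathcal H[B_0]$ lies in an irregular triple, lies in a triple of density below $\sigma$, or has two vertices in one cluster. So $e(\mathcal H[B_0])\le\frac{\varepsilon}6N^3+\frac\sigma6N^3+\frac1{2t}N^3\le\sigma n^3\le\alpha n^3$, and $\mathcal H$ is extremal, contrary to the hypothesis. Therefore $R$ has a fractional tiling $h$ of value at least $(1-2\theta)t$.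

\subsection{From the tiling to the embedding}

Let $K$ run through the isomorphism types of pieces, and let type $K$ occur $c_K$ times in $\mathcal K$. To a tile $F$ with light vertices $i,j$ and heavy vertex $k$ assign
\[
n_{K,F}=2\Big\lfloor\frac{(1-3\varepsilon)c_Kh(F)}{2t}\Big\rfloor
\]
pieces of type $K$. All of them are to have color $3$ in $V_k$; half of them have colors $1,2$ in $V_i,V_j$, and half in $V_j,V_i$. As $\sum_Fh(F)\le t$, at most $c_K$ pieces of type $K$ are assigned. These pieces need $n_{K,F}w(K)$ vertices in each of $V_i,V_j$ and $n_{K,F}v_3(K)$ vertices in $V_k$. Since $\sum_Kc_Kw(K)=\lambda'N'$ and $\sum_Kc_Kv_3(K)=(1-2\lambda')N'$, the total demand on a cluster $V_v$ is at most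
\[
\frac{(1-3\varepsilon)N'}t\sum_Fh(F)F(v)\le\frac{(1-3\varepsilon)N}t\le s-\frac{2\varepsilon N}t\le s-2\varepsilon s .
\]

Embed the assigned pieces one at a time. At every moment each cluster has at least $2\varepsilon s\ge\lceil\varepsilon s\rceil$ unused vertices. For the next piece, choose $\lceil\varepsilon s\rceil$ unused vertices in each of the three clusters of its tile. By regularity they span density at least $\sigma-\varepsilon\ge\sigma/2$, so by Erd\H os' theorem they contain $K_{5L,5L,5L}$ with one class in each cluster, and the piece embeds with its colors in the prescribed clusters.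

Rounding loses fewer than $2$ pieces for each type and tile, hence at most $2\cdot3L\cdot3\binom{t_1}3\cdot5L=:c^*$ positions, a number independent of $n$. So at least $(1-3\varepsilon)(1-2\theta)N'-c^*$ positions are embedded. Since $3\varepsilon=3\theta^4/16\le\theta/2$, the pieces not embedded have at most $(3\varepsilon+2\theta)n+c^*\le3\theta n\le\tau n/2$ positions. This proves Lemma~\ref{lem:almost}. \qed

\section{Absorption}\label{sec:absorb}

\subsection{Switches}

We first isolate what the part of $\mathcal C$ embedded in advance has to provide. Let $\mathcal K_0$ be a set of pieces and $\varphi_0$ an embedding of $\mathcal K_0$ with image $Q$. A \emph{switch} is a pair $(W,z)$, where $W$ is a set of positions of $\mathcal K_0$ containing no end of a path piece, and $z\in\varphi_0(W)$. It \emph{accepts} a vertex $x\notin Q$ if there is a bijection $\psi$ from $W$ onto $(\varphi_0(W)\setminus\{z\})\cup\{x\}$ such that replacing $\varphi_0$ by $\psi$ on $W$ gives again an embedding of $\mathcal K_0$. Switches $(W,z)$ and $(W',z')$ are \emph{independent} if no edge meets both $W$ and $W'$; then $W\cap W'=\emptyset$, since every position lies in an edge of its piece.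

\begin{lemma}[Completion]\label{lem:complete}
In the situation of Lemma~\ref{lem:almost}, suppose that $Q$ is the image of an embedding $\varphi_0$ of $\mathcal K_0$, and that there is a family of pairwise independent switches such that for every $x\in V\setminus Q$ and every pair $uv$ at least $\tau n$ switches $(W,z)$ of the family accept $x$ and have $z\in N(uv)$. Then $\mathcal H$ contains $\mathcal C$.
\end{lemma}

\begin{proof}
Extend $\varphi_0$ by the embedding of Lemma~\ref{lem:almost}, and put the joints of the remaining pieces on arbitrary distinct unused vertices. Let $D$, the set of holes, consist of $D_0$ and the middles of the remaining pieces; $|D|\le\frac n{2L}+\frac{\tau n}2\le\tau n$. We have an injection $\varphi\colon V(\mathcal C)\setminus D\to V$ that sends every edge avoiding $D$ to an edge of $\mathcal H$. The set $U$ of unused vertices has $|D|$ elements and avoids $Q$; fix a bijection $d\mapsto x_d$ from $D$ to $U$.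

A hole $d$ is the middle of a unique edge $E_d$, and the joints of $E_d$ sit on two vertices $u_d,v_d$. These joints lie in no set $W$: either $E_d$ is a cut edge and they are ends of path pieces, or $E_d$ belongs to a piece outside $\mathcal K_0$. Going through the holes in turn, choose for $d$ a switch $(W_d,z_d)$ not chosen before that accepts $x_d$ and has $z_d\in N(u_dv_d)$. This is possible because fewer than $|D|\le\tau n$ switches have been chosen before. Let $\psi_d$ be the corresponding bijection. Define $\varphi'$ by $\varphi'(d)=z_d$, $\varphi'=\psi_d$ on $W_d$, and $\varphi'=\varphi$ elsewhere. Then $\varphi'$ maps $W_d\cup\{d\}$ bijectively onto $\varphi(W_d)\cup\{x_d\}$, so $\varphi'$ is a bijection onto $V$. The edge $E_d$ goes to $u_dz_dv_d\in\mathcal H$. An edge of $\mathcal K_0$ meets at most one $W_d$, so its image is the same as if only that switch had been used, and it is an edge. All other edges have the same image as under $\varphi$.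
\end{proof}

A small family that serves every demand $(x,uv)$ many times is obtained by random selection. We use Chernoff's bounds for a binomial random variable $X$ with mean $\mu$, namely $\Pr(X\le\mu/2)\le e^{-\mu/8}$ and $\Pr(X\ge2\mu)\le e^{-\mu/3}$, and Markov's inequality $\Pr(Y\ge a)\le\mathbb EY/a$ for $Y\ge0$.

\begin{lemma}[Selection]\label{lem:select}
Let $h\ge1$, $0<\gamma\le1$, $0<\omega\le\gamma/(8h^2)$, and let $n$ be large in terms of these. Let $\mathcal F$ be a set of ordered $h$-tuples of distinct vertices of $V$, and let at most $n^3$ subsets $\mathcal F_i\subseteq\mathcal F$ be given, each of size at least $\gamma n^h$. Then there is a set $\mathcal S\subseteq\mathcal F$ of at most $2\omega n$ pairwise vertex-disjoint tuples with $|\mathcal S\cap\mathcal F_i|\ge\gamma\omega n/4$ for all $i$.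
\end{lemma}

\begin{proof}
Select each member of $\mathcal F$ independently with probability $\omega n^{1-h}$. As $|\mathcal F|\le n^h$, the number selected is dominated by a binomial variable with mean $\omega n$, and the number selected from $\mathcal F_i$ has mean at least $\gamma\omega n$. By Chernoff's bounds, with probability at least $1-e^{-\omega n/3}-n^3e^{-\gamma\omega n/8}>\frac12$, at most $2\omega n$ tuples are selected and at least $\gamma\omega n/2$ from each $\mathcal F_i$. At most $n^h\cdot h^2n^{h-1}$ pairs of tuples share a vertex, so the expected number of such pairs selected is at most $h^2\omega^2n$; by Markov's inequality it is at most $2h^2\omega^2n\le\gamma\omega n/4$ with probability at least $\frac12$. Fix an outcome with all these properties and delete one tuple from each intersecting pair.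
\end{proof}

\subsection{Switches on two-edge paths}

A \emph{gadget} is a tuple $(a,b,c,p,z)$ of distinct vertices with $acp,\ pzb\in\mathcal H$. It carries a two-edge loose path with joints $a,p,b$ and middles $c,z$. It \emph{accepts} a vertex $x$ outside it if $cxb\in\mathcal H$. In that case the edges $apc$ and $cxb$ form a two-edge loose path with joints $a,c,b$ and middles $p,x$. The first edge is the same triple with the roles of $c$ and $p$ exchanged, the ends $a,b$ stay in place, $x$ has entered, and $z$ is free.

\begin{lemma}\label{lem:gadget}
If $\delta_2(\mathcal H)\ge n/4$, then for every vertex $x$ and every pair $uv$ at least $n^5/500$ gadgets $(a,b,c,p,z)$ accept $x$ and have $z\in N(uv)$.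
\end{lemma}

\begin{proof}
Choose in turn $z\in N(uv)\setminus\{x\}$, $b\notin\{x,z\}$, $c\in N(xb)\setminus\{z\}$, $p\in N(zb)\setminus\{x,c\}$ and $a\in N(cp)\setminus\{b,x,z\}$. The vertices $x,z,b,c,p,a$ are distinct, and there are at least $(n-2)(n/4-3)^4\ge n^5/500$ choices.
\end{proof}

\begin{proposition}\label{prop:nonext}
Let $n$ be large, and suppose that at least $n/2$ positions of $\mathcal C$ lie in cycles of length at least $3$. If $\delta_2(\mathcal H)\ge m$ and $\mathcal H$ is not extremal, then $\mathcal H$ contains $\mathcal C$.
\end{proposition}

\begin{proof}
Put $\omega=\alpha/500$, $\sigma=31\omega\le\alpha/15$, $\tau=\omega/2000$, $L=\lceil1/\tau\rceil$, and cut $\mathcal C$ as in Section~\ref{ss:cut}. Apply Lemma~\ref{lem:select} with $h=5$ and $\gamma=1/500$ to the set of all gadgets and the subsets given by Lemma~\ref{lem:gadget}; the condition $\omega\le10^{-5}$ holds. We obtain a set $\mathcal S$ of at most $2\omega n$ disjoint gadgets such that for every $x$ and $uv$ at least $\omega n/2000=\tau n$ of them accept $x$ and have $z\in N(uv)$.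

The gadgets must be hosted in $\mathcal C$, and this is where cycles of length at least $3$ are needed. A piece with $e\ge3$ edges contains $\lfloor e/3\rfloor\ge e/5$ vertex-disjoint two-edge loose subpaths whose ends are joints: number the edges consecutively and take edges $3i-2,3i-1$ for $1\le i\le\lfloor e/3\rfloor$, so that edge $3i$ separates them. (For $e=3,4$ we have $1\ge e/5$, and for $e\ge5$ we have $(e-2)/3\ge e/5$.) All pieces of cycles of length at least $3$ have at least $3$ edges, and together they have at least $\frac n4-\frac n{2L}\ge\frac n8$ edges, hence at least $n/40\ge2\omega n$ such subpaths. Take these pieces one by one until they contain at least $|\mathcal S|$ subpaths, and let $\mathcal K_0$ be the set taken. Before the last piece there were fewer than $2\omega n$ subpaths, hence fewer than $10\omega n$ edges. So $\mathcal K_0$ has at most $10\omega n+2L$ edges and, as a piece with $e$ edges has at most $2e+1\le3e$ positions, at most $3(10\omega n+2L)\le\sigma n$ positions.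

Embed $\mathcal K_0$ as follows. Put each gadget of $\mathcal S$ on its own subpath, with joints on $a,p,b$ and middles on $c,z$. Put the remaining joints on arbitrary unused vertices. For each remaining edge, with joints on $u,v$, put the middle on an unused vertex of $N(uv)$, which exists as $|N(uv)|\ge n/4>\sigma n$. For each gadget let $W$ consist of the inner joint and the two middles of its subpath. Only the two edges of the subpath meet $W$, so $W$ contains no end of a path piece, the switches $(W,z)$ are pairwise independent, and $(W,z)$ accepts every unused vertex that the gadget accepts. Lemma~\ref{lem:complete} applies.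
\end{proof}

\section{The extremal case}\label{sec:extremal}

In this section $\delta_2(\mathcal H)\ge m$, $\mathcal H$ is extremal, $B_0$ is as in Definition~\ref{def:extremal}, and $A_0=V\setminus B_0$. Cycles of length $2$ are allowed.

\subsection{The partition $V=A\cup B$}

The partition $A_0\cup B_0$ is controlled only on average, and a spanning embedding must use every vertex. So we sort the vertices again, by the size of their link in $B_0$. A vertex with a large link can be used together with two vertices of $B_0$. For a vertex $b$ with a small link, most pairs $bb'$ with $b'\in B_0$ have few neighbors in $B_0$, and then the codegree condition makes them adjacent to almost all of $A_0$. Let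
\[
A=\{v\in V:e(\mathcal H_v[B_0])\ge\beta n^2\},\qquad B=V\setminus A,\qquad j=m-|A| .
\]
Call $a\in A$ \emph{good} if at most $\beta n^2$ pairs $bb'$ in $B$ have $abb'\notin\mathcal H$, and \emph{bad} otherwise. For good $a$ and $b\in B$ write $(a,b)\in\Gamma$ if at most $\sqrt\beta\,n$ vertices $b'\in B\setminus\{b\}$ have $abb'\notin\mathcal H$.

\begin{lemma}\label{lem:structure}
\begin{enumerate}
\item[(i)] $|j|\le5\beta^2n$ and $|B|\ge0.6n$.
\item[(ii)] For each $b\in B$, at most $3\beta n^2$ pairs $(b',a)\in B\times A$ with $b'\ne b$ have $abb'\notin\mathcal H$.
\item[(iii)] $e(\mathcal H_a[B])\ge\frac\beta2n^2$ for $a\in A$, and $e(\mathcal H_b[B])\le2\beta n^2$ for $b\in B$.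
\item[(iv)] At most $12\beta^2n$ vertices are bad.
\item[(v)] Each $b\in B$ has at most $3\sqrt\beta\,n$ good $a$ with $(a,b)\notin\Gamma$, and each good $a$ has at most $2\sqrt\beta\,n$ vertices $b\in B$ with $(a,b)\notin\Gamma$.
\item[(vi)] $|N(bb')\cap B|\ge\delta_2(\mathcal H)-|A|\ge j$ for all $b\ne b'$ in $B$.
\end{enumerate}
\end{lemma}

\begin{proof}
We have $|A_0|\le m+\alpha n$ and $|B_0|\ge0.6n$, so $B_0$ contains at least $0.17n^2$ pairs. The average of $|N(bb')\cap B_0|$ over these pairs is at most $3\alpha n^3/(0.17n^2)\le18\alpha n$, and a pair attaining at most the average shows $|A_0|\ge m-18\alpha n$. For any two vertices $b,b'$ we have $|N(bb')\cap A_0|\ge m-|N(bb')\cap B_0|$, hence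
\begin{equation}\label{eq:missing}
|A_0\setminus N(bb')|\le\alpha n+|N(bb')\cap B_0| .
\end{equation}
Summing over the pairs in $B_0$, at most $\frac12\alpha n^3+3\alpha n^3\le4\alpha n^3$ triples with two vertices in $B_0$ and one in $A_0$ are non-edges. A vertex of $A_0\setminus A$ lies in at least $0.17n^2-\beta n^2\ge0.1n^2$ of them, so $|A_0\setminus A|\le40\alpha n$. From $\sum_{v\in B_0}e(\mathcal H_v[B_0])\le3\alpha n^3$ we get $|A\setminus A_0|\le3\alpha n/\beta=3\beta^2n$. Note that $A\setminus A_0=B_0\setminus B$ and $A_0\setminus A=B\setminus B_0$; together these two sets have at most $3\beta^2n+40\beta^3n\le4\beta^2n$ elements.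

(i) $|j|\le|m-|A_0||+4\beta^2n\le18\alpha n+4\beta^2n\le5\beta^2n$, and $|B|=n-m+j\ge\frac23n-5\beta^2n$.

(ii) By~\eqref{eq:missing}, the number of such pairs in $B_0\times A_0$ is at most $\sum_{b'\in B_0\setminus\{b\}}(\alpha n+|N(bb')\cap B_0|)\le\alpha n^2+2e(\mathcal H_b[B_0])\le(\alpha+2\beta)n^2$. At most $|B\setminus B_0||A|+|B||A\setminus A_0|\le4\beta^2n^2$ pairs of $B\times A$ lie outside $B_0\times A_0$, and $\alpha+2\beta+4\beta^2\le3\beta$.

(iii) Passing from $B_0$ to $B$ removes or adds at most $4\beta^2n$ vertices, each in at most $n$ edges of a link graph. So $e(\mathcal H_a[B])\ge\beta n^2-4\beta^2n^2$ and $e(\mathcal H_b[B])\le\beta n^2+4\beta^2n^2$.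

(iv) At most $4\beta^2n$ bad vertices lie in $A\setminus A_0$. A bad vertex in $A_0$ forms a non-edge with at least $\beta n^2-4\beta^2n^2\ge\beta n^2/2$ pairs of $B_0$, so there are at most $4\alpha n^3/(\beta n^2/2)=8\beta^2n$ of them.

(v) Each good $a$ with $(a,b)\notin\Gamma$ accounts for more than $\sqrt\beta\,n$ of the pairs counted in (ii). For good $a$, the numbers of $b'$ with $abb'\notin\mathcal H$, summed over $b\in B$, give at most $2\beta n^2$.

(vi) At most $|A|$ elements of $N(bb')$ lie in $A$.
\end{proof}

Statements (i)--(v) have room to spare. Statement (vi) is the one that uses the exact value of $m$: in the first construction of Proposition~\ref{prop:lower}, with codegree $m-1$, one has $j=1$ and no edge inside $B$.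

\subsection{Labels and stations}

Label as \emph{$A$-positions} the positions of the minimum covers from the introduction: the joints $J_1,J_3,\dots,J_{\ell-1}$ in a cycle of even length, and $J_1,J_3,\dots,J_{\ell-2}$ and the middle $M_{\ell-1}$ in a cycle of odd length. All others are \emph{$B$-positions}. There are $m$ $A$-positions, and every edge contains exactly one. If $|A|=m$ and all triples with one vertex in $A$ and two in $B$ were edges, any bijection respecting the labels would be an embedding. Three things can go wrong: $|A|\ne m$; bad vertices lie in few such edges; and a small fraction of such triples is missing everywhere. The first two defects are small in number and are treated by hand at well-separated places of $\mathcal C$. The third is treated by a random placement, local repairs and Hall's theorem.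

The places are the \emph{stations}: in a cycle of length $\ell\ge4$ the joints $J_c$ with $c=1,5,9,\dots,4\lfloor\ell/4\rfloor-3$, and in a cycle of length $2$ or $3$ the joint $J_1$. A cycle of length $\ell$ has at least $\ell/10$ stations (for $\ell\ge4$, $\lfloor\ell/4\rfloor\ge\ell/7$), so there are at least $n/20$ in total. Stations are $A$-joints. For $\ell\ge4$ their neighboring joints $J_{c\pm1}$ have the even indices $0,2,4,\dots,4\lfloor\ell/4\rfloor-2$, each occurring once. The largest index is at most $\ell-2$, and at most $\ell-3$ if $\ell$ is odd; so $J_{\ell-1}$ is never among them.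

\medskip\noindent
\textbf{Savings hypothesis (S).} \emph{If $j\ge1$, then $\mathcal H[B]$ contains $j$ vertex-disjoint configurations, each a cherry or a $C_4$, which can be assigned to distinct stations, cherries to stations in cycles of length at least $3$ and copies of $C_4$ to stations in cycles of length $2$.}

\begin{proposition}\label{prop:ext}
Let $n$ be large. If $\delta_2(\mathcal H)\ge m$, $\mathcal H$ is extremal and \emph{(S)} holds, then $\mathcal H$ contains $\mathcal C$.
\end{proposition}

The proof is given in Sections~\ref{ss:local}--\ref{ss:hall}.

\subsection{Local changes at the stations}\label{ss:local}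

If $j\ge1$, assign $j$ stations as in (S); these are the \emph{savings}. If $j<0$, choose $|j|$ stations as \emph{flips}. Assign a further station to each bad vertex. All these stations are distinct, and there are at most $5\beta^2n+12\beta^2n=17\beta^2n\le n/20$ of them. To \emph{place} a position means to fix its image in $V$. For $\ell\ge4$ the three operations at a station $J_c$ are as follows.
\begin{center}
\begin{tabular}{l|ccccc|l}
 & $J_{c-1}$ & $M_{c-1}$ & $J_c$ & $M_c$ & $J_{c+1}$ & placed\\ \hline
original labels & $B$ & $B$ & $A$ & $B$ & $B$ & \\
saving & $B$ & $B$ & $B$ & $B$ & $B$ & all five, on the cherry\\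
bad vertex $a^*$ & $B$ & $B$ & $A$ & $B$ & $B$ & all five, $J_c$ on $a^*$\\
flip & $B$ & $A$ & $B$ & $A$ & $B$ & none
\end{tabular}
\end{center}
In detail, and for all lengths, with the savings carried out first:
\begin{itemize}
\item \emph{Saving.} If $\ell\ge4$, relabel $J_c$ as $B$ and place $E_{c-1},E_c$ on the two edges of the cherry, $J_c$ on the common vertex. If $\ell=3$, relabel $M_2$ as $B$ and place $E_2$ on one edge of the cherry. If $\ell=2$, relabel $J_1$ as $B$ and place the whole cycle on the $C_4$.
\item \emph{Bad vertex $a^*$.} If $\ell\ge4$, place $J_c$ on $a^*$ and the pairs $J_{c-1}M_{c-1}$, $M_cJ_{c+1}$ on two disjoint edges of $\mathcal H_{a^*}[B]$. If $\ell=3$, place $M_2$ on $a^*$ and $J_2J_0$ on an edge of $\mathcal H_{a^*}[B]$. If $\ell=2$, place $J_1$ on $a^*$ and $J_0M_0$, $J_0M_1$ on two edges of $\mathcal H_{a^*}[B]$ sharing a vertex.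
\item \emph{Flip} (any $\ell\ge2$). Relabel $J_c$ as $B$ and $M_{c-1},M_c$ as $A$; place nothing.
\end{itemize}
For $\ell=3$ we work on $E_2$ rather than on $E_0,E_1$, because placing $E_0$ and $E_1$ would fix both joints of $E_2$ on a pair whose neighborhood in $A$ we do not control.

The link edges for a bad vertex can be chosen on unused vertices. At most $5\cdot17\beta^2n=85\beta^2n$ vertices are used at any time, so by Lemma~\ref{lem:structure}(iii) at least $\frac\beta2n^2-85\beta^2n^2\ge\frac\beta4n^2>n$ edges of $\mathcal H_{a^*}[B]$ avoid them. A graph on at most $n$ vertices with more than $n$ edges has two disjoint edges, since otherwise it is a star or a triangle, and two edges sharing a vertex, since otherwise it is a matching.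

A saving lowers the number of $A$-positions by one and a flip raises it by one, so there are now exactly $m-j=|A|$ $A$-positions and $|B|$ $B$-positions. The edges just placed completely are the \emph{fixed} edges: $E_{c-1},E_c$ at savings and bad vertices with $\ell\ge4$ or $\ell=2$, and $E_2$ at those with $\ell=3$. They are mapped to edges of $\mathcal H$, and a position carrying a bad vertex lies in fixed edges only. All other edges are \emph{ordinary}. An ordinary edge has exactly one $A$-position, so it is either a \emph{BM-edge} (joints labeled $A$ and $B$, middle $B$) or an \emph{AM-edge} (both joints $B$, middle $A$).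

The $B$-joints of fixed edges can no longer move, so their partners in $A$ are chosen now. For every ordinary edge containing a placed $B$-joint, place its $A$-position on an unused good vertex $a$ with $(a,b)\in\Gamma$ for every vertex $b$ on a placed $B$-joint sharing an ordinary edge with this $A$-position. An $A$-joint lies in two edges with one $B$-joint each, and an $A$-middle lies in one edge with two $B$-joints. So there are at most two such $b$, and by Lemma~\ref{lem:structure}(v) they exclude at most $6\sqrt\beta\,n$ of the at least $n/4-17\beta^2n$ good vertices. Each station gives rise to at most two such placements: for the edges $E_{c-2}$ and $E_{c+1}$ if $\ell\ge4$, for $J_1$ if $\ell=3$, and none if $\ell=2$. Altogether at most $7\cdot17\beta^2n\le120\beta^2n$ positions are placed, so the choices are possible. The positions not placed so far are called \emph{free}, and they keep this name below. We record four facts.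
\begin{enumerate}
\item[(a)] If an ordinary edge has a placed $B$-joint, its $A$-position is placed and the two vertices form a pair in $\Gamma$.
\item[(b)] Every AM-edge has a free joint. Indeed, an AM-edge is an edge $E_{c-1}$ or $E_c$ at a flip, where $J_c$ is free, or the edge $E_{\ell-1}$ of a cycle of odd length. If $\ell\ge5$, the $B$-joint $J_{\ell-1}$ lies in no fixed edge and is free. If $\ell=3$ and $E_2$ is ordinary, the cycle has no fixed edge and all its $B$-positions are free.
\item[(c)] All bad vertices are used, and only in fixed edges. So the $A$-positions of ordinary edges carry, or will carry, good vertices.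
\item[(d)] The free $B$-middles are exactly the middles of BM-edges, since the placed $B$-positions are those in fixed edges. Their number $\mu$ satisfies $\mu\ge n/4$. Indeed, there were $\sum_i\lfloor\ell_i/2\rfloor=m-k=(n-2k)/4$ $A$-joints originally; each of them that is not a used station lies in two BM-edges, and each BM-edge contains one $A$-joint. So $\mu\ge2\big(\frac{n-2k}4-17\beta^2n\big)\ge\frac n3-34\beta^2n$, using $k\le n/6$.
\end{enumerate}

\subsection{Random placement}\label{ss:random}

A middle lies in one edge only. Once everything else is in place, distributing the remaining vertices of $B$ over the middles of the BM-edges is therefore a bipartite matching problem. To solve it by Hall's theorem we need each BM-edge to accept most vertices, and each vertex to be accepted by most BM-edges. The second requirement is a global one, and a random placement provides it.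

Let $A_f\subseteq A$ and $B_f\subseteq B$ be the sets of unused vertices; $|A_f|\ge\frac n4-125\beta^2n\ge\frac n5$ and $|B_f|\ge0.6n-120\beta^2n\ge\frac n2$. Placed positions carry vertices of the class given by their label, so there are $|A_f|$ free $A$-positions and $|B_f|$ free $B$-positions. Fill them with $A_f$ and $B_f$ by two independent uniformly random bijections. There are $n/2$ edges, and at most $240\beta^2n$ of them contain a placed position. Consider the following counts.
\begin{itemize}
\item For $b\in B$, let $X_b$ be the number of BM-edges whose joints carry vertices $a\in A$, $b'\in B$ with $b'\ne b$ and $abb'\notin\mathcal H$. If both joints are free, $(a,b')$ is uniform on $A_f\times B_f$, and by Lemma~\ref{lem:structure}(ii) the edge is counted with probability at most $3\beta n^2/(n^2/10)=30\beta$. So $\mathbb EX_b\le15\beta n+240\beta^2n\le16\beta n$.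
\item Let $Y_1$ be the number of pairs (ordinary edge, free $B$-joint in it) such that the $A$-position of the edge and this joint carry a pair not in $\Gamma$. There are at most $n$ such pairs to consider. If the $A$-position is free, then given the vertex on the joint, the probability is at most $3\sqrt\beta\,n/|A_f|\le15\sqrt\beta$ by (c) and Lemma~\ref{lem:structure}(v). A placed $A$-position is involved in at most two pairs. So $\mathbb EY_1\le15\sqrt\beta\,n+240\beta^2n\le16\sqrt\beta\,n$.
\item Let $Y_2$ be the number of AM-edges not mapped to an edge of $\mathcal H$. By Lemma~\ref{lem:structure}(ii), at most $3\beta n^3$ ordered triples $(a,b,b')$ with $a\in A$ and $b\ne b'$ in $B$ are non-edges. An AM-edge with three free positions is counted with probability at most $3\beta n^3/(|A_f||B_f|(|B_f|-1))\le61\beta$. So $\mathbb EY_2\le31\beta n+240\beta^2n\le33\beta n$.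
\end{itemize}

We need $X_b$ small for all $b$ at once, so for $X_b$ we use Azuma's inequality: if $Z_0,\dots,Z_T$ is a martingale with $|Z_{i+1}-Z_i|\le c$ for all $i$, then $\Pr(Z_T-Z_0\ge a)\le e^{-a^2/(2Tc^2)}$. Reveal the images of the free positions one by one, first for one bijection and then for the other, in at most $n$ steps, and let $Z_i$ be the conditional expectation of $X_b$ after $i$ steps. Given the past, compare two possible images $x,y$ of the next position. Exchanging the values $x$ and $y$ maps the completions with image $x$ bijectively to those with image $y$. It changes the vertices on two positions only, each a joint of at most two BM-edges, so it changes $X_b$ by at most $4$. Hence the possible values of $Z_{i+1}$ differ by at most $4$, and $Z_i$ is their average, so $|Z_{i+1}-Z_i|\le4$. Therefore $\Pr(X_b\ge17\beta n)\le e^{-\beta^2n/32}$. By Markov's inequality $\Pr(Y_1\ge40\sqrt\beta\,n)\le0.4$ and $\Pr(Y_2\ge100\beta n)\le0.33$. Since $0.73+ne^{-\beta^2n/32}<1$, we can fix an outcome with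
\[
X_b\le17\beta n\ \ (b\in B),\qquad Y_1\le40\sqrt\beta\,n,\qquad Y_2\le100\beta n .
\]

\subsection{Repair}\label{ss:repair}

We now modify the placement to obtain two exact properties.
\begin{enumerate}
\item[(C1)] If an $A$-position carrying $a$ and a $B$-joint carrying $b$ lie in a common ordinary edge, then $(a,b)\in\Gamma$.
\item[(C2)] Every AM-edge is mapped to an edge of $\mathcal H$.
\end{enumerate}
The vertices on free $B$-middles play no role in (C1), (C2) or in the definition of the $X_b$, so they form a stock of $\mu\ge n/4$ spare vertices. A \emph{repair step} at a free $B$-joint exchanges its vertex with a vertex $b''$ of the stock. It affects only the at most two edges through this joint.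

\emph{Phase 1.} By (a), every violation of (C1) involves a free $B$-joint, and at most $40\sqrt\beta\,n$ joints are involved. For each of them choose $b''$ in relation $\Gamma$ with the at most two vertices on the $A$-positions of its ordinary edges. These are good by (c), so at most $4\sqrt\beta\,n$ candidates are excluded. The $A$-positions do not move, so afterwards (C1) holds.

\emph{Phase 2.} Each step of Phase 1 affects at most two AM-edges, so at most $100\beta n+80\sqrt\beta\,n\le90\sqrt\beta\,n$ AM-edges violate (C2). Treat them one by one. If the current edge still violates (C2), take a free joint of it, by (b), and choose $b''$ so that (C1) is preserved and all AM-edges through this joint, at most two, are mapped to edges. The first condition excludes at most $4\sqrt\beta\,n$ candidates. If such an AM-edge has its middle on $a$ and its other joint on $b'$, then $(a,b')\in\Gamma$ by (C1), so this edge excludes at most $\sqrt\beta\,n$ candidates; this is why (C1) is established first. In total at most $6\sqrt\beta\,n<n/4$ candidates are excluded, and no new violation of (C1) or (C2) arises.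

After at most $130\sqrt\beta\,n$ steps both properties hold. Each step changes a joint of at most two BM-edges, so now $X_b\le17\beta n+260\sqrt\beta\,n\le280\sqrt\beta\,n$ for all $b\in B$.

\subsection{Matching the middles}\label{ss:hall}

Form a bipartite graph between the $\mu$ BM-edges and the $\mu$ vertices of the stock, joining a BM-edge with joints on $a,b'$ to $b$ if $abb'\in\mathcal H$. By (C1), a BM-edge has degree at least $\mu-\sqrt\beta\,n$. A vertex $b$ of the stock lies on no joint, so it has degree $\mu-X_b\ge\mu-280\sqrt\beta\,n$. As $280\sqrt\beta=0.028<\frac18$ and $\mu\ge n/4$, all degrees are at least $\mu/2$. Hall's condition holds: a nonempty set of at most $\mu/2$ BM-edges has at least $\mu/2$ neighbors, and a larger set meets the neighborhood of every vertex of the stock. So there is a perfect matching; place the middles of the BM-edges accordingly. Now all fixed edges, AM-edges and BM-edges are mapped to edges of $\mathcal H$, and the placement is a bijection. This proves Proposition~\ref{prop:ext}. \qed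

\subsection{Cherries and the proof of Theorem~\ref{thm:main}}

\begin{lemma}\label{lem:cherries}
If $j\ge1$, then $\mathcal H[B]$ contains $j$ vertex-disjoint cherries.
\end{lemma}

\begin{proof}
We first show that a $3$-graph without cherries has at most as many edges as vertices. Any two distinct edges share $0$ or $2$ vertices. The relation ``equal or sharing two vertices'' is transitive: if $|e\cap f|=|f\cap g|=2$, then the two pairs $e\cap f$ and $f\cap g$ inside $f$ intersect, so $e\cap g\ne\emptyset$, and $e=g$ or $|e\cap g|=2$. Edges of different classes are disjoint, so it suffices to treat one class. If all its edges contain a common pair, then $s$ edges span $s+2$ vertices. Otherwise take two of its edges $xyu$, $xyv$. An edge of the class not containing $xy$ shares two vertices with both, so it contains $u,v$ and one of $x,y$. Such an edge exists, say $xuv$, and an edge $xyw$ shares two vertices with it only if $w\in\{u,v\}$. So the class has at most four edges on the four vertices $x,y,u,v$.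

Suppose a maximal family of disjoint cherries in $\mathcal H[B]$ has $p\le j-1$ members, with vertex set $P$ of size $5p$. Let $B'=B\setminus P$ and $r'=|B'|\ge0.6n-25\beta^2n\ge n/2$, so $\binom{r'}2\ge n^2/9$. Then $\mathcal H[B']$ has no cherry and at most $n$ edges. Count, over the pairs $bb'$ in $B'$, the neighbors in $B$. By Lemma~\ref{lem:structure}(vi) and (iii),
\[
j\binom{r'}2\le3e(\mathcal H[B'])+\sum_{x\in P}e(\mathcal H_x[B'])\le3n+10p\beta n^2\le3n+\frac p2\binom{r'}2 .
\]
As $j-\frac p2\ge\frac{j+1}2\ge1$, this gives $n^2/9\le3n$, which is false for large $n$.
\end{proof}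

The small links of vertices of $B$ are essential here: they prevent the few vertices of $P$ from supplying the required codegree to all pairs of $B'$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
All cycles have length at least $3$. If $\mathcal H$ is not extremal, apply Proposition~\ref{prop:nonext}. If $\mathcal H$ is extremal, then (S) holds by Lemma~\ref{lem:cherries}, since $j\le5\beta^2n\le n/20$ and all of the at least $n/20$ stations can take cherries; apply Proposition~\ref{prop:ext}.
\end{proof}

\section{Cycles of length two}\label{sec:C4}

Let $n_{\ge6}$ be the number of positions of $\mathcal C$ in cycles of length at least $3$. If $n_{\ge6}<n/2$, then $\mathcal C$ contains at least $n/8$ cycles $C_4$. Two steps of the proof used longer cycles, the savings and the hosting of gadgets, and we replace them in turn.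

\subsection{Savings}

\begin{lemma}\label{lem:savingsC4}
Let $\mathcal H$ be extremal with $\delta_2(\mathcal H)\ge m$, and with $\delta_2(\mathcal H)\ge m+1$ in the exceptional case. Then \emph{(S)} holds.
\end{lemma}

\begin{proof}
Let $j\ge1$. If $n_{\ge6}\ge n/2$, the cycles of length at least $3$ have at least $n/4$ edges and so at least $n/40\ge5\beta^2n\ge j$ stations; use Lemma~\ref{lem:cherries}.

Let $n_{\ge6}<n/2$, so there are at least $n/8\ge j$ stations in cycles $C_4$, and it is enough to find $j$ disjoint copies of $C_4$ in $\mathcal H[B]$. Put $j'=j+1$ in the exceptional case and $j'=j$ otherwise; by Lemma~\ref{lem:structure}(vi), every pair in $B$ has at least $j'$ neighbors in $B$. Suppose a maximal family of disjoint copies of $C_4$ in $\mathcal H[B]$ has $p\le j-1$ members. Let $B'$ be the set of the remaining $r'\ge n/2$ vertices of $B$. A pair in $B'$ has at most one neighbor in $B'$, since two would form a $C_4$. With Lemma~\ref{lem:structure}(iii) and $\binom{r'}2\ge n^2/9$,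
\[
j'\binom{r'}2\le\binom{r'}2+4p\cdot2\beta n^2\le\Big(1+\frac p2\Big)\binom{r'}2,
\]
so $j'\le\frac{j+1}2$. This is impossible if $j'=j+1$, and if $j'=j\ge2$. It remains to treat $j=1$ outside the exceptional case.

If $\mathcal C$ has a cycle of length at least $3$, use one cherry from Lemma~\ref{lem:cherries} at a station of that cycle. Otherwise all $n_i=4$ and $8\nmid n$, so $m=n/4$ is odd and $|B|=n-(m-1)=3m+1$. If $\mathcal H[B]$ had no $C_4$, every pair in $B$ would have exactly one neighbor in $B$. For $b\in B$ the graph $\mathcal H_b[B]$ would then be a perfect matching on the $3m$ other vertices of $B$, and $3m$ is odd. So $\mathcal H[B]$ contains a $C_4$.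
\end{proof}

\subsection{Exchanging two vertices in a $C_4$-tiling}

Any two triples inside a four-element set share two vertices, so a four-set contains a $C_4$ if and only if it contains at least two edges. Call a vertex set \emph{tiled} if it can be partitioned into four-sets each containing a $C_4$. A switch made of $q$ cycles $C_4$ amounts to a set $S$ of $4q-1$ vertices such that both $S\cup\{z\}$ and $S\cup\{x\}$ are tiled. For distinct vertices $x,y$, a \emph{$q$-connector} is an ordered tuple $S$ of $4q-1$ distinct vertices other than $x,y$ such that $S\cup\{x\}$ and $S\cup\{y\}$ are tiled; $x$ and $y$ are \emph{$(q,c)$-close} if they have at least $cn^{4q-1}$ $q$-connectors. Our goal is the following.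

\begin{lemma}\label{lem:close}
There are absolute constants $q\ge1$ and $0<c\le1$ such that, if $n$ is large and $\delta_2(\mathcal H)\ge n/4$, any two distinct vertices are $(q,c)$-close.
\end{lemma}

Throughout this subsection $\delta_2(\mathcal H)\ge n/4$. An \emph{ordered edge} is a triple $T=(u,v,w)$ with $uvw\in\mathcal H$. Put
\[
Y_T=\big(N(uv)\cup N(uw)\cup N(vw)\big)\setminus\{u,v,w\},
\]
and let $\mathcal T_x$ be the set of ordered edges $T$ with $x\in Y_T$. For $T\in\mathcal T_x$ the set $\{u,v,w,x\}$ contains two edges, so every member of $\mathcal T_x\cap\mathcal T_y$ is a $1$-connector for $x,y$. We have $|Y_T|\ge\frac n4-1\ge\frac n5$. Choosing $u\ne x$, $v\in N(xu)$, $w\in N(uv)\setminus\{x\}$ shows $|\mathcal T_x|\ge(n-1)\frac n4(\frac n4-1)\ge\frac{n^3}{20}$. This density is too small to force two given sets $\mathcal T_x,\mathcal T_y$ to intersect, so we pass from $x$ to $y$ through chains of intermediate vertices.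

\begin{lemma}\label{lem:compose}
Let $n$ be large in terms of the constants below.
\begin{enumerate}
\item[(i)] If $x\ne y$ and there are at least $\gamma n$ vertices $w$ such that $x,w$ are $(q_1,c_1)$-close and $w,y$ are $(q_2,c_2)$-close, then $x,y$ are $(q_1+q_2,\gamma c_1c_2/2)$-close.
\item[(ii)] If $x,y$ are $(q,c)$-close, they are $(q+1,c/40)$-close.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take $S=(S_1,w,S_2)$ with $S_1$ a $q_1$-connector for $x,w$ and $S_2$ a $q_2$-connector for $w,y$. There are at least $\gamma c_1c_2n^{4(q_1+q_2)-1}$ such tuples, and in only $O(n^{4(q_1+q_2)-2})$ of them do two entries coincide or does an entry equal $x$ or $y$. For the others, $S\cup\{x\}=(S_1\cup\{x\})\cup(S_2\cup\{w\})$ and $S\cup\{y\}=(S_1\cup\{w\})\cup(S_2\cup\{y\})$ are tiled.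

(ii) At least $n(n-1)\frac n4(\frac n4-1)\ge\frac{n^4}{20}$ tuples $(u,v,w,w')$ of distinct vertices have $uvw,uvw'\in\mathcal H$. Append one to a $q$-connector and discard the $O(n^{4q+2})$ choices with coincidences.
\end{proof}

Closeness is thus transitive through linearly many intermediate vertices. The next lemma uses this to organize $V$ into few large classes.

\begin{lemma}\label{lem:classes}
There are absolute constants $q_0,c_0$ such that $V$ has a partition into classes of size at least $n/12$ in which any two vertices of the same class are $(q_0,c_0)$-close.
\end{lemma}

\begin{proof}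
Let $G_0$ be the graph on $V$ whose edges are the pairs $xy$ with $|\mathcal T_x\cap\mathcal T_y|\ge n^3/4200$. It has two properties.

\emph{No $21$ vertices are independent.} Otherwise the Bonferroni inequality $|\bigcup\mathcal T_x|\ge\sum|\mathcal T_x|-\sum|\mathcal T_x\cap\mathcal T_y|$ would give $n^3>\frac{21}{20}n^3-\binom{21}2\frac{n^3}{4200}=n^3$.

\emph{The minimum degree is at least $n/11$.} We have $\sum_y|\mathcal T_x\cap\mathcal T_y|=\sum_{T\in\mathcal T_x}|Y_T|\ge|\mathcal T_x|n/5$. If fewer than $n/10$ vertices $y$ had $|\mathcal T_x\cap\mathcal T_y|\ge|\mathcal T_x|/10$, the sum would be less than $\frac n{10}|\mathcal T_x|+n\frac{|\mathcal T_x|}{10}$. So at least $n/10$ vertices $y$, possibly including $x$, have $|\mathcal T_x\cap\mathcal T_y|\ge n^3/200$.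

Let $\eta=10^{-5}$, and let $G_{i+1}$ consist of $G_i$ and all pairs with at least $\eta n$ common neighbors in $G_i$. By induction, the edges of $G_i$ are $(2^i,c_i)$-close for absolute constants $c_i>0$: use Lemma~\ref{lem:compose}(i) for the new edges of $G_{i+1}$ and (ii), $2^i$ times, for the old ones. The independence numbers of $G_0\subseteq G_1\subseteq\dots\subseteq G_{20}$ are $21$ non-increasing integers in $[1,20]$, so for some $i\le19$ the graphs $G_i$ and $G_{i+1}$ have the same independence number $d\le20$. At such a step $G_i$ is nearly a disjoint union of cliques, as we now show.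

Let $x_1,\dots,x_d$ be independent in $G_{i+1}$. They form a maximum independent set of $G_i$, so every other vertex is $G_i$-adjacent to some $x_l$. Any two of them have fewer than $\eta n$ common $G_i$-neighbors, so the set $Z$ of vertices $G_i$-adjacent to at least two of them has at most $\binom{20}2\eta n=190\eta n$ elements. Let $U_l$ consist of $x_l$ and the vertices $G_i$-adjacent to $x_l$ and to no other $x_{l'}$; the sets $U_1,\dots,U_d,Z$ partition $V$. Each $U_l$ is a clique of $G_i$, since two non-adjacent vertices of $U_l\setminus\{x_l\}$ together with the $x_{l'}$, $l'\ne l$, would be an independent set of size $d+1$. Also $|U_l|\ge\frac n{11}-190\eta n\ge\frac n{12}$. A vertex $v\in Z$ has at least $\frac n{11}-190\eta n\ge\frac n{12}$ $G_0$-neighbors outside $Z$, so at least $n/240$ in some $U_l$. As $U_l$ is a clique, $v$ has at least $\frac n{240}-1\ge\eta n$ common $G_i$-neighbors with each vertex of $U_l$, so it is $G_{i+1}$-adjacent to all of $U_l$; add $v$ to the class of $U_l$. Two vertices added to the same class have all of $U_l$ as common $G_{i+1}$-neighbors. So any two vertices of a class are adjacent in $G_{i+2}\subseteq G_{21}$, and we take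 $q_0=2^{21}$, $c_0=c_{21}$.
\end{proof}

To merge classes we need many close pairs across two of them. If there were none, almost every set $Y_T$ would be concentrated in one class. We show that then almost every edge would lie inside a class, although pairs from different classes have codegree at least $n/4$.

\begin{lemma}\label{lem:cross}
Let $c'=10^{-12}$, and let $V$ be partitioned into classes $V_1,\dots,V_d$, $d\ge2$, of size at least $n/12$. Then there are $p\ne p'$ and at least $c'n^2$ pairs $(y,y')\in V_p\times V_{p'}$ with $|\mathcal T_y\cap\mathcal T_{y'}|\ge c'n^3$.
\end{lemma}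

\begin{proof}
Suppose not. Then $\sum_{(y,y')\in V_p\times V_{p'}}|\mathcal T_y\cap\mathcal T_{y'}|\le c'n^2\cdot n^3+n^2\cdot c'n^3$ for all $p\ne p'$. As $d\le12$, the number of triples $(T,y,y')$ with $T$ an ordered edge and $y,y'\in Y_T$ in different classes is at most $288c'n^5\le\zeta^2n^5$, where $\zeta=2\cdot10^{-5}$. Call $T$ \emph{concentrated} if it has at most $\zeta n^2$ such pairs $(y,y')$; all but at most $\zeta n^3$ ordered edges are concentrated.

Let $T=(u,v,w)$ be concentrated and let $V_{\kappa(T)}$ be a class with $|Y_T\cap V_{\kappa(T)}|$ maximum. Then
\[
\zeta n^2\ge\sum_l|Y_T\cap V_l|\,|Y_T\setminus V_l|\ge|Y_T|\,|Y_T\setminus V_{\kappa(T)}|\ge\frac n5|Y_T\setminus V_{\kappa(T)}|,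
\]
so $|Y_T\setminus V_{\kappa(T)}|\le5\zeta n$. Since $N(uv)\subseteq Y_T\cup\{w\}$, we get $|N(uv)\setminus V_{\kappa(T)}|\le5\zeta n+1\le6\zeta n<n/8$. Thus $V_{\kappa(T)}$ is the class containing more than half of $N(uv)$, and it is determined by $(u,v)$ alone. Fix $(u,v)$. All concentrated $T=(u,v,w)$ have the same class $V_\kappa$, and those with $w\notin V_\kappa$ have $w\in N(uv)\setminus V_\kappa$, a set of at most $6\zeta n$ elements. So at most $6\zeta n^3$ concentrated $T$ have $w\notin V_{\kappa(T)}$. The definition of $Y_T$ is symmetric in $u,v,w$, so the same bound holds for $u\notin V_{\kappa(T)}$ and for $v\notin V_{\kappa(T)}$. Hence all but $19\zeta n^3<n^3/576$ ordered edges have all three vertices in one class. But at least $(\frac n{12})^2\frac n4=\frac{n^3}{576}$ ordered edges have $u\in V_1$ and $v\in V_2$.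
\end{proof}

\begin{proof}[Proof of Lemma~\ref{lem:close}]
Start from the partition of Lemma~\ref{lem:classes}, which has at most $12$ classes. Suppose the current partition has at least two classes, each of size at least $n/12$, and vertices of the same class are $(q_0,c_0)$-close. Take $V_p,V_{p'}$ from Lemma~\ref{lem:cross}; the pairs $(y,y')$ found there are $(1,c')$-close. Let $Y$ be the set of $y\in V_p$ lying in at least $c'n/2$ of these pairs. Then $|Y|\ge c'n/2$, since otherwise there would be fewer than $\frac{c'n}2n+n\frac{c'n}2$ pairs. Let $x'\in V_{p'}$. For $y\in Y$, at least $c'n/3$ vertices $y'\in V_{p'}\setminus\{x'\}$ are $(1,c')$-close to $y$ and $(q_0,c_0)$-close to $x'$, so by Lemma~\ref{lem:compose}(i) $y$ and $x'$ are $(q_0+1,c'^2c_0/6)$-close. For $x\in V_p$, at least $c'n/3$ vertices $y\in Y\setminus\{x\}$ are $(q_0,c_0)$-close to $x$, so a second application shows that $x$ and $x'$ are $(2q_0+1,c'')$-close, with $c''>0$ depending only on $c_0$ and $c'$. Merge $V_p$ and $V_{p'}$, and use Lemma~\ref{lem:compose}(ii) to make all pairs in the old classes close with parameter $2q_0+1$ as well. After at most $11$ merges one class remains. Finally $c\le1$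 because there are at most $n^{4q-1}$ tuples.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:sharp}}

\begin{proposition}\label{prop:nonextC4}
Let $n$ be large and $n_{\ge6}<n/2$. If $\delta_2(\mathcal H)\ge m$ and $\mathcal H$ is not extremal, then $\mathcal H$ contains $\mathcal C$.
\end{proposition}

\begin{proof}
Let $q,c$ be as in Lemma~\ref{lem:close}. Put $\omega=\min\{\frac c{640q^2},\frac\alpha{120q}\}$, $\sigma=8q\omega\le\alpha/15$, $\tau=c\omega/20\le\sigma$, $L=\lceil1/\tau\rceil$, and cut $\mathcal C$ as in Section~\ref{ss:cut}; the cycles $C_4$ are not cut and are pieces. Let $\mathcal F$ be the set of tuples $(S,z)$ of $4q$ distinct vertices, $z$ the last one, such that $S\cup\{z\}$ is tiled. For a vertex $x$ and a pair $uv$ let $\mathcal F_{x,uv}\subseteq\mathcal F$ consist of the $(S,z)$ with $z\in N(uv)\setminus\{x\}$ and $S$ a $q$-connector for $x,z$. Then $|\mathcal F_{x,uv}|\ge(\frac n4-1)cn^{4q-1}\ge\frac c5n^{4q}$. Lemma~\ref{lem:select} with $h=4q$ and $\gamma=c/5$ gives a set $\mathcal S$ of at most $2\omega n$ disjoint members of $\mathcal F$ containing at least $c\omega n/20=\tau n$ members of each $\mathcal F_{x,uv}$.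

For each $(S,z)\in\mathcal S$ take $q$ cycles $C_4$ of $\mathcal C$, different ones for different members, which is possible as $2q\omega n\le n/8$. Embed them on the tiled set $S\cup\{z\}$, and let $W$ be the set of their positions. These cycles form $\mathcal K_0$, with at most $8q\omega n=\sigma n$ positions. The switches $(W,z)$ are pairwise independent and contain no position of a path piece. If $x$ is unused and $(S,z)\in\mathcal F_{x,uv}$, then $z\in N(uv)$, and $(W,z)$ accepts $x$ because the $q$ cycles can be embedded on the tiled set $S\cup\{x\}$. Lemma~\ref{lem:complete} applies.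
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The lower bounds are Proposition~\ref{prop:lower}. For the upper bounds let $\delta_2(\mathcal H)\ge m$, and $\delta_2(\mathcal H)\ge m+1$ in the exceptional case. If $\mathcal H$ is extremal, then (S) holds by Lemma~\ref{lem:savingsC4}, and Proposition~\ref{prop:ext} gives $\mathcal C\subseteq\mathcal H$. If $\mathcal H$ is not extremal, apply Proposition~\ref{prop:nonext} when $n_{\ge6}\ge n/2$ and Proposition~\ref{prop:nonextC4} when $n_{\ge6}<n/2$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CRWZ}
Yangyang Cheng, Mengjiao Rao, Guanghui Wang, Yuqi Zhao,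
\emph{An El-Zahar Type Theorem in $3$-graphs under Codegree Condition},
arXiv:2409.20535 (2024).

\end{thebibliography}
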